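# Paratopological groups whose basic open sets have compact boundaries

## 1. Compact groups, and inverses that run away

All spaces in these notes are Hausdorff.

**Definition.** A *paratopological group* is a group $G$ with a topology such that multiplication $G\times G\to G$ is jointly continuous. It is a *topological group* if inversion $x\mapsto x^{-1}$ is continuous as well.

We write $e$ for the identity, $\partial$ for boundary, and neighborhoods of $e$ in $G$ are taken open. In a paratopological group the translations $x\mapsto gx$ and $x\mapsto xg$ are homeomorphisms, since their inverses are again translations. It is enough to test inversion at $e$: if inversion is continuous at $e$ and $x_i\to x$, then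
$$x^{-1}x_i\to e,\qquad\text{so}\qquad x_i^{-1}x=(x^{-1}x_i)^{-1}\to e,\qquad\text{so}\qquad x_i^{-1}\to x^{-1}.\tag{1}$$

When does continuity of multiplication force continuity of inversion? In one case it takes three lines.

**Proposition 1.** Every compact Hausdorff paratopological group $G$ is a topological group.

*Proof.* Let $x_i\to e$. Since $G$ is compact, to get $x_i^{-1}\to e$ it suffices to show that every cluster point $y$ of the net $(x_i^{-1})$ equals $e$. Pass to a subnet with $x_i^{-1}\to y$. By joint continuity $e=x_ix_i^{-1}\to ey=y$, so $y=e$. Now use (1). $\square$

Compactness was used once: the inverses $x_i^{-1}$ had a cluster point *inside* $G$. Without it they may have none. Let $S$ be the Sorgenfrey line, the group $(\mathbb R,+)$ with base $\{[a,b)\}$. Addition is continuous, because $[x,x+\varepsilon)+[y,y+\varepsilon)\subset[x+y,x+y+2\varepsilon)$. But $\frac1n\to0$, while $-\frac1n$ has no cluster point in $S$: the neighborhood $[0,1)$ of $0$ contains no $-\frac1n$, and every $x\ne0$ has a neighborhood $[x,x+\varepsilon)$ containing at most finitely many of them. So $S$ is a paratopological group and not a topological group.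

What changes, then, if we ask for compactness only of the *boundaries* of small open sets? That is the subject of these notes.

## 2. Compact boundaries instead of compact neighborhoods

**Definition.** A base $\mathcal B$ of a space $X$ is a *$bc$-base* if $\partial U$ is compact for every $U\in\mathcal B$. A space is *zero-dimensional* if it has a base of clopen sets.

The line $\mathbb R$ has a $bc$-base: $\partial(a,b)$ has two points. More generally every locally compact Hausdorff space has one, since it has a base of open sets with compact closure. Every zero-dimensional space has one for a cheap reason: clopen sets have empty boundary. In particular $S$ has a $bc$-base, because $[a,b)$ is clopen in $S$. So a $bc$-base alone does not force a paratopological group to be a topological group; zero-dimensional groups must be set aside. The following question is from Fucai Lin, Jing Zhang, Kexiu Zhang, "Locally $\sigma$-compact rectifiable spaces", arXiv:1507.04413 (2015): is every non-zero-dimensional paratopological group with a $bc$-base a topological group? The answer is yes.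

**Theorem A.** Let $G$ be a Hausdorff paratopological group with a $bc$-base. If $G$ is not zero-dimensional, then $G$ is a topological group.

**Theorem B.** A Hausdorff paratopological group has a $bc$-base if and only if it is zero-dimensional or is a locally compact topological group. Hence the non-zero-dimensional paratopological groups with a $bc$-base are exactly the locally compact Hausdorff topological groups that are not totally disconnected.

Let us try to break Theorem A by hand. The group $S\times\mathbb R$ is not zero-dimensional (it contains a copy of $\mathbb R$) and is not a topological group. So it had better not have a $bc$-base. Suppose it has one. Then there is an open $U$ with compact boundary and $(0,0)\in U\subset[0,1)\times(-1,1)$, and $U\supset[0,\varepsilon)\times\{0\}$ for some $\varepsilon>0$. For $x\in[0,\varepsilon)$ the connected line $\{x\}\times\mathbb R$ contains $(x,0)\in U$ and $(x,1)\notin U$, so it meets $\partial U$. Hence the projection of $\partial U$ to $S$, a compact set, contains $[0,\varepsilon)$. This interval is closed in $S$, so it is compact in $S$. But the open sets $[0,t)$, $0<t<\varepsilon$, cover it without a finite subcover, a contradiction.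 Connected cosets crossing a compact boundary will come back in Section 5.

We shall use two facts about groups without proof. The first is known: **every locally compact Hausdorff paratopological group is a topological group.** The second is van Dantzig's theorem: in a totally disconnected locally compact Hausdorff group the compact open subgroups form a base at $e$.

## 3. Continua and limits of closed sets

A *continuum* is a nonempty compact connected Hausdorff space. The *quasi-component* of a point is the intersection of all clopen sets containing it. Quasi-components partition the space, and every clopen set is a union of them. For example, in $\mathbb R\times\mathbb Z$ the quasi-component of $(0,0)$ is $\mathbb R\times\{0\}$; in a zero-dimensional Hausdorff space every quasi-component is a point.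

Let $X$ be compact Hausdorff. Recall that components of $X$ coincide with quasi-components. Hence the quotient space of components is compact Hausdorff: two distinct components are separated by a clopen set, which is a union of components, so its image and the image of its complement are disjoint open sets.

Recall also the *Vietoris topology* on the set of nonempty closed subsets of $X$, which is again compact Hausdorff. In it $X_i\to\Theta$ means: for every open $U\supset\Theta$ eventually $X_i\subset U$, and for every open $U$ meeting $\Theta$ eventually $X_i$ meets $U$. For example, in $[-\infty,\infty]$ the sets $[n,2n]$ converge to the single point $\{\infty\}$. We need four consequences of $X_i\to\Theta$.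

* **(V1)** If $\theta\in\Theta$, then on a subnet there are $x_i\in X_i$ with $x_i\to\theta$. Index the subnet by the pairs $(i,M)$ with $M$ a neighborhood of $\theta$ and $X_i\cap M\neq\emptyset$, ordered coordinatewise; pick a point of $X_i\cap M$.
* **(V2)** If $x_i\in X_i$, every cluster point $x$ of $(x_i)$ lies in $\Theta$. Otherwise take an open $U\supset\Theta$ with $x\notin\overline U$; eventually $x_i\in U$, a contradiction.
* **(V3)** If every $X_i$ meets a closed set $Z$, so does $\Theta$: choose $x_i\in X_i\cap Z$ and apply (V2) to a cluster point. If every $X_i\subset Z$, then $\Theta\subset Z$ by (V1).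
* **(V4)** If the $X_i$ are continua, so is $\Theta$. Suppose $\Theta=A\sqcup B$ with $A,B$ nonempty, closed, disjoint, and take disjoint open $U_A\supset A$, $U_B\supset B$. Eventually $X_i\subset U_A\cup U_B$ and $X_i$ meets both, which contradicts connectedness.

## 4. A compactification whose boundaries stay in $G$

Proposition 1 needed a place where inverses can cluster. So we compactify $G$, in such a way that the boundary of a basic open set gains no points at infinity.

Let $G$ be a Hausdorff paratopological group with a $bc$-base. Let $\mathcal B$ be the family of **all** open subsets of $G$ with compact boundary, and let $\mathcal C=\{G\setminus U:U\in\mathcal B\}$, the family of closed sets with compact boundary. Since $\partial(U\cup V)$ and $\partial(U\cap V)$ are closed subsets of $\partial U\cup\partial V$, both families are closed under finite unions and intersections. $\mathcal B$ is a base.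

**Step 1: $G$ is regular.** This is needed to shrink neighborhoods. Let $x\in U\in\mathcal B$. A point and a compact set missing it can be separated in a Hausdorff space, so there are disjoint open $T\ni x$ and $R\supset\partial U$. Then $\overline{T\cap U}\subset\overline U\setminus R\subset U$.

**Step 2: $\mathcal C$ is a normal base.** This is the hypothesis of a theorem of Frink (*Amer. J. Math.* 86 (1964)), which produces the compactification. A normal base is a base for the closed sets that is closed under finite unions and intersections and has two more properties.

*Disjunctive:* if $A$ is closed and $x\notin A$, some member of $\mathcal C$ contains $x$ and misses $A$. Here $\{x\}\in\mathcal C$ does it.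

*Normal:* if $A,B\in\mathcal C$ are disjoint, there are $C,D\in\mathcal C$ with $C\cup D=G$, $C\cap B=\emptyset$, $D\cap A=\emptyset$. By regularity, cover the compact set $\partial A\subset A$ by finitely many $O_i\in\mathcal B$ with $\overline{O_i}\cap B=\emptyset$. Put
$$C=A\cup\bigcup\overline{O_i},\qquad D=G\setminus\Bigl(\operatorname{int}A\cup\bigcup O_i\Bigr).$$
Both are closed, and their boundaries are closed subsets of the compact set $\partial A\cup\bigcup\partial O_i$, so $C,D\in\mathcal C$. A point outside $D$ lies in $\operatorname{int}A$ or in some $O_i$, hence in $C$. Clearly $C\cap B=\emptyset$. Finally $A\subset\operatorname{int}A\cup\partial A$ misses $D$.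

**Step 3: the space $F$.** A $\mathcal C$-filter is a nonempty family of nonempty members of $\mathcal C$ closed under finite intersections and under supersets in $\mathcal C$; a $\mathcal C$-ultrafilter is a maximal one. Let $F$ be the set of $\mathcal C$-ultrafilters, with the sets $A^*=\{p\in F:A\in p\}$, $A\in\mathcal C$, as a base for the closed sets. Frink's theorem says that $F$ is a compact Hausdorff space and that $x\mapsto\{A\in\mathcal C:x\in A\}$ embeds $G$ in $F$ as a dense subspace. For $A,B\in\mathcal C$ we have
$$(A\cap B)^*=A^*\cap B^*,\qquad(A\cup B)^*=A^*\cup B^*,\qquad \mathrm{cl}_FA=A^*.\tag{2}$$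
The first is the definition of a filter. For the second, suppose $A\cup B\in p$ but $A,B\notin p$. By maximality there are $A',B'\in p$ with $A\cap A'=\emptyset=B\cap B'$; then $(A\cup B)\cap A'\cap B'=\emptyset$ is in $p$, which is impossible. For the third, $A^*$ is closed and $A^*\cap G=A$; if a basic closed set $B^*$ contains $A$, then $B\supset A$, so $B^*\supset A^*$.

*Example.* For $G=\mathbb R$, a closed set with compact boundary contains or misses all of $(n,\infty)$ for large $n$, and likewise for $(-\infty,-n)$. So there are exactly two ultrafilters at infinity, and $F=[-\infty,\infty]$. For the Euclidean group $\mathbb R^2$ the complement of a large ball is connected, and $F$ is the one-point compactification.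

**Step 4: the properties we shall use.** For open $U\subset G$ put $\tilde U=F\setminus\mathrm{cl}_F(G\setminus U)$. It is open in $F$, $\tilde U\cap G=U$, and by density of $G$ we have $\mathrm{cl}_F\tilde U=\mathrm{cl}_FU$.

* **(P1)** *If $U\in\mathcal B$, then $\partial_F\tilde U=\partial U\subset G$.* The sets $\overline U$, $G\setminus U$, $\partial U$ are in $\mathcal C$, so $\mathrm{cl}_F\tilde U=\mathrm{cl}_FU=(\overline U)^*$, and by (2)
$$\partial_F\tilde U=(\overline U)^*\cap(G\setminus U)^*=(\partial U)^*=\mathrm{cl}_F\partial U=\partial U,$$
the last because $\partial U$ is compact. In particular, if $A$ is clopen in $G$, then $\tilde A$ is clopen in $F$. So the clopen subsets of $G$ are exactly the traces of clopen subsets of $F$.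
* **(P2)** *$\mathcal P=\{\tilde U:U\in\mathcal B\}$ is a base of $F$, and each $P\in\mathcal P$ has compact boundary contained in $G$.* Indeed $F\setminus A^*=(G\setminus A)^\sim$ for $A\in\mathcal C$.
* **(P3)** *Every $g\in G$ acts on $F$ by homeomorphisms $p\mapsto gp$ and $p\mapsto pg$ extending the translations; $(gh)p=g(hp)$, $p(gh)=(pg)h$, $g(ph)=(gp)h$; and $F\setminus G$ is invariant.* A homeomorphism of $G$ onto itself preserves $\mathcal C$, so it acts on ultrafilters and extends to a homeomorphism of $F$, uniquely by density. The identities hold on $G$, hence on $F$. Each extension maps $G$ onto $G$.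
* **(P4)** *If $L\subset F$ is a continuum with more than one point, then $L\cap G$ is dense in $L$.* Let $x\in L$, let $O\ni x$ be open in $F$, and pick $y\in L\setminus\{x\}$. Choose $P\in\mathcal P$ with $x\in P\subset\mathrm{cl}P\subset O\setminus\{y\}$. If $L\cap\partial P=\emptyset$, then $L\cap P$ and $L\setminus\mathrm{cl}P$ would disconnect $L$. So $\emptyset\ne L\cap\partial P\subset G\cap O$.

(P4) says that the part at infinity contains no nondegenerate continua. It will be used many times.

## 5. The quasi-component subgroup, and making $G/Q$ compact

Let $Q$ be the quasi-component of $e$ in $G$. Homeomorphisms permute quasi-components, so the quasi-component of $g$ is both $gQ$ and $Qg$. If $g\in Q$, it is also $Q$, so $gQ=Q$; hence $Q$ is closed under products, and $e\in gQ$ gives $g^{-1}\in Q$. So $Q$ is a closed normal subgroup, and every clopen subset of $G$ is a union of cosets of $Q$.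

Let $K$ be the component of $e$ in $F$. As $F$ is compact, $K$ is the intersection of all clopen subsets of $F$ containing $e$, and (P1) gives $K\cap G=Q$. By (P3) the component of $g\in G$ in $F$ is $gK$, and
$$gK\cap G=gQ.\tag{3}$$

**Step 1: if $Q=\{e\}$, then $G$ is zero-dimensional.** This turns the hypothesis of Theorem A into a point of $Q$. Let $T\ni e$ be open and take $U\in\mathcal B$ with $e\in U\subset T$. Each point of $\partial U$ lies in a clopen set missing $e$. Cover $\partial U$ by finitely many of these; let $H$ be their union. Then $U\setminus H=\overline U\setminus H$ is both open and closed, contains $e$, and lies in $T$. By homogeneity $G$ is zero-dimensional.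

**From now on, to the end of the proof of Theorem A, $G$ is not zero-dimensional, and we fix $c\in Q\setminus\{e\}$.**

**Step 2: $G/Q$ is a totally disconnected locally compact group.** Let $\pi:G\to G/Q$ be the quotient homomorphism. It is open, since $\pi^{-1}(\pi(U))=UQ$ is open; hence $\pi\times\pi$ is open and multiplication on $G/Q$ is continuous. Distinct cosets are separated by a clopen subset of $G$, which is a union of cosets; so distinct points of $G/Q$ are separated by clopen sets. Thus $G/Q$ is a Hausdorff, totally disconnected paratopological group.

For local compactness we repeat the argument made for $S\times\mathbb R$. Choose $U\in\mathcal B$ with $e\in U$ and $c\notin\overline U$. The set $W=\{g\in U:gc\notin\overline U\}$ is an open neighborhood of $e$. Let $g\in W$. The connected set $gK$ contains $g\in\tilde U$ and $gc$, and $gc\notin\mathrm{cl}_F\tilde U$ because $\mathrm{cl}_F\tilde U\cap G=\mathrm{cl}_FU\cap G=\overline U$. Hence $gK$ meets $\partial_F\tilde U=\partial U\subset G$, and by (3) $gQ\cap\partial U\neq\emptyset$. So the open set $\pi(W)$ lies in the compact set $\pi(\partial U)$, and $G/Q$ is locally compact. By the known fact in Section 2 it is a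 topological group.

**Step 3: passing to an open subgroup.** By van Dantzig's theorem $G/Q$ has a compact open subgroup $H$. Put $G_1=\pi^{-1}(H)$, an open subgroup containing $Q$; it is clopen, since its complement is a union of cosets. We check that $G_1$ inherits everything.

* The sets $U\cap G_1$, $U\in\mathcal B$, form a $bc$-base of $G_1$: the boundary of $U\cap G_1$ in $G_1$ is $\partial U\cap G_1$, a closed subset of $\partial U$.
* The clopen subsets of $G_1$ are the clopen subsets of $G$ contained in $G_1$, so the quasi-component of $e$ in $G_1$ is $Q$. As $c\in Q$, $G_1$ is not zero-dimensional.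
* $G_1/Q=H$ is compact.
* If $G_1$ is locally compact, so is $G$. If $G_1$ is a topological group, inversion of $G$ is continuous at $e$, hence everywhere by (1).

So we may and do assume $G=G_1$: **$G/Q$ is a compact topological group.**

**Step 4: components of $F$ are fibers of a map.** Compactness of $G/Q$ buys us the following.

* **(P5)** *$\pi$ extends to a continuous map $\hat\pi:F\to G/Q$ whose fibers are exactly the components of $F$.*

Let $\kappa:F\to F/{\sim}$ be the quotient map onto the compact Hausdorff space of components. By (3), $gQ\mapsto gK$ is a well-defined injection $G/Q\to F/{\sim}$. It is continuous because $\kappa|_G$ is. Its image is compact, hence closed, and it is dense because $G$ is dense in $F$. So it is a continuous bijection from a compact space onto a Hausdorff space, i.e. a homeomorphism; compose its inverse with $\kappa$.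

In particular every component of $F$ meets $G$. This fails without Step 3. Let $G=\mathbb R\times\mathbb Z$. A closed set with compact boundary contains or misses all but finitely many of the lines $\mathbb R\times\{n\}$. So each free ultrafilter on $\mathbb Z$ gives one point of $F$, these points are separated from each other and from every closure of a line by clopen sets, and each is a component of $F$ disjoint from $G$.

## 6. The jump relation

Proposition 1 breaks down for $S$ as follows: $h_n=-\frac1n$ clusters at some $r\in F\setminus S$, $w_n=\frac1n\to0$, and $h_n+w_n=0$. The point $r$ at infinity "jumps" to $0$ under arbitrarily small right translations. We record all such jumps.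

**Definition.** For a neighborhood $V$ of $e$ let $\Gamma_V=\mathrm{cl}_{F\times F}\{(g,gv):g\in G,\ v\in V\}$. Put $J=\bigcap_V\Gamma_V$, a closed subset of $F\times F$, and $J(r)=\{s\in F:(r,s)\in J\}$.

Thus $s\in J(r)$ if and only if there are nets $g_i,v_i\in G$ with $g_i\to r$, $v_i\to e$, $g_iv_i\to s$ (index by triples consisting of $V$ and neighborhoods of $r$ and of $s$). By density of $G$ and continuity of $p\mapsto pv$ on $F$,
$$(x,xv)\in\Gamma_V\qquad\text{for all }x\in F,\ v\in V.\tag{4}$$
Consequently, for nets $x_i\in F$ and $v_i\in G$,
$$x_i\to x,\quad v_i\to e,\quad x_iv_i\to\theta\quad\Longrightarrow\quad(x,\theta)\in J,\tag{5}$$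
since for each $V$ eventually $(x_i,x_iv_i)\in\Gamma_V$, which is closed. Taking $v_i=e$ we see $r\in J(r)$. By joint continuity of multiplication in $G$,
$$J(r)=\{r\}\qquad\text{for }r\in G.\tag{6}$$

For $G=\mathbb R$ and $F=[-\infty,\infty]$ we have $J(r)=\{r\}$ also for $r=\pm\infty$. For $S$ we found $r\in F\setminus S$ with $0\in J(r)$. This is no accident.

**Lemma 1.** Inversion of $G$ is continuous if and only if $J(r)\cap G=\emptyset$ for every $r\in F\setminus G$.

*Proof.* Suppose inversion is continuous, $r\in F\setminus G$ and $z\in J(r)\cap G$, with $h_i,w_i\in G$, $h_i\to r$, $w_i\to e$, $h_iw_i\to z$. Then $w_i^{-1}\to e$, so $h_i=(h_iw_i)w_i^{-1}\to z$. Hence $r=z\in G$, a contradiction.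

Suppose inversion is not continuous at $e$. There are an open $O\ni e$ and a net $v_i\to e$ with $v_i^{-1}\notin O$. On a subnet $v_i^{-1}\to r\in F$, and $r\ne e$ since $v_i^{-1}$ stays in the closed set $F\setminus\tilde O$. As $v_i^{-1}v_i=e$, we have $e\in J(r)$. If $r\in G$, (6) gives $r=e$, a contradiction. So $r\in F\setminus G$ and $e\in J(r)\cap G$. $\square$

This proof did not use that $G$ is not zero-dimensional. That hypothesis enters in the next two sections, which describe $J(r)$.

## 7. The sets $J(r)$ are continua

**Lemma 2.** For every $r\in F$ the set $J(r)$ is a continuum.

For $S$ this is false: $S$ is zero-dimensional, so by (P1) distinct points of $S$ lie in different components of its $F$; a point $r\notin S$ is separated from $0$ as well, because $\mathrm{cl}_F[0,1/n)$ is clopen for each $n$ and $r$ misses $\mathrm{cl}_F[0,1/n)$ for the $r$ above. So $J(r)\ni r,0$ is not connected there.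

The plan is this. Let $g_i\to r$, $v_i\to e$, $g_iv_i\to s$ realize a jump from $r$ to $s$. We find continua $X_i$ that start at $g_iv_i$ and come close to $r$, and such that the translates $X_iv_i^{-1}$ stay near $r$. The translates will shrink to the single point $r$, because a larger limit would contain a point of $G$, and points of $G$ do not jump. Then *all* limit points of the $X_i$ are in $J(r)$, and they connect $s$ to the vicinity of $r$.

*Proof.* $J(r)$ is closed in $F$, so it is compact, and it contains $r$. Let $s\in J(r)$, $s\neq r$, and let $C_s$ be the component of $s$ in $J(r)$. It suffices to show that $C_s$ meets every open $P_0\ni r$ with $s\notin P_0$. Since $C_s$ is closed, this gives $r\in C_s$; so every component of $J(r)$ contains $r$, and $J(r)$ is connected. Fix such a $P_0$.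

**Step 1: choosing neighborhoods.** Take nets in $G$ with $g_i\to r$, $v_i\to e$, $g_iv_i\to s$. Then
$$\hat\pi(s)=\lim\pi(g_i)\pi(v_i)=\hat\pi(r),$$
so by (P5) $r$ and $s$ lie in one component $L$ of $F$. Choose $P\in\mathcal P$ with $r\in P\subset\mathrm{cl}P\subset P_0$. Since $L$ is connected, $r\in P$ and $s\notin\mathrm{cl}P$, there is a point $p\in L\cap\partial P$, and $p\in G$ by (P2). By normality of $F$ choose $N$ open in $F$ with $\partial P\subset N\subset\mathrm{cl}N\subset P_0$, and put $O=P\cup N$. Then
$$\mathrm{cl}P\subset O,\qquad\mathrm{cl}\,O\subset P_0,\qquad s\notin\mathrm{cl}\,O.$$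
Now $\partial P$ is a compact subset of $G$. For each $x\in\partial P$ there are neighborhoods $A_x$ of $x$ and $V_x$ of $e$ in $G$ with $A_xV_x\subset N$; finitely many $A_x$ cover $\partial P$, and intersecting the corresponding $V_x$ we get a neighborhood $V_1$ of $e$ with $(\partial P)V_1\subset N$. This is the step where it matters that $\partial P$ lies in $G$.

Next, $p\in N\cap G$ and $\pi(p)=\hat\pi(r)$, so $\pi(N\cap G)$ is an open neighborhood of $\hat\pi(r)=\lim\pi(g_iv_i)$. Hence, passing to a tail, we may assume for all $i$:
$$g_i\in P,\qquad v_i\in V_1,\qquad g_iv_i\notin\mathrm{cl}\,O,\qquad\pi(g_iv_i)\in\pi(N\cap G).\tag{7}$$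
By the last condition some $n\in N\cap G$ has $\pi(n)=\pi(g_iv_i)$. So by (P5) the component $L_i$ of $g_iv_i$ in $F$ meets $N\subset O$.

**Step 2: the continua $X_i$, and why they stay in $Pv_i$.** Right translation by $v_i$ is a homeomorphism of $F$, so $Pv_i$ is open with $\partial(Pv_i)=(\partial P)v_i\subset N\subset O$. Therefore
$$D_i=Pv_i\setminus O=\mathrm{cl}(Pv_i)\setminus O$$
is clopen in $F\setminus O$, and it contains $g_iv_i$ by (7). Let $X_i$ be the component of $g_iv_i$ in the compact space $F\setminus O$. Then $X_i\subset D_i\subset Pv_i$.

**Step 3: $X_i$ meets $\partial O$.** This makes $X_i$ reach the vicinity of $r$. Suppose $X_i\cap\partial O=\emptyset$. Since $X_i$ is a quasi-component of $F\setminus O$, it is the intersection of the clopen subsets of $F\setminus O$ containing it; as $\partial O\subset F\setminus O$ is compact, finitely many of these already have an intersection $E$ with $E\cap\partial O=\emptyset$. So $E\supset X_i$ is clopen in $F\setminus O$ and misses $\partial O$. It is closed in $F$. It is contained in the open set $F\setminus\mathrm{cl}\,O$ and is open in it, hence open in $F$. So $E$ is clopen in $F$ and contains $g_iv_i$, whence $L_i\subset E$.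 But $L_i$ meets $O$ and $E$ does not, a contradiction.

**Step 4: limits.** Let $\Lambda_i=X_iv_i^{-1}$. This is a continuum with $g_i\in\Lambda_i\subset P$. Passing to a subnet, $X_i\to\Theta$ and $\Lambda_i\to\Lambda$ in the Vietoris topology. By (V2), (V3), (V4), $\Theta$ and $\Lambda$ are continua with
$$\Theta\subset F\setminus O,\qquad s\in\Theta,\qquad\Theta\cap\partial O\neq\emptyset,\qquad r\in\Lambda\subset\mathrm{cl}P.\tag{8}$$

**Step 5: $\Lambda=\{r\}$.** Suppose there is $x\in\Lambda\cap G$. By (V1), on a subnet there are $x_i\in\Lambda_i$ with $x_i\to x$, and, passing to a further subnet, $x_iv_i\to\theta$. Since $x_iv_i\in X_i$, (V2) gives $\theta\in\Theta$. By (5), $(x,\theta)\in J$, so $\theta=x$ by (6). But $x\in\mathrm{cl}P\subset O$ and $\theta\notin O$, a contradiction. So $\Lambda\cap G=\emptyset$. By (P4) the continuum $\Lambda$ has only one point, and $r\in\Lambda$.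

**Step 6: $\Theta\subset J(r)$.** Let $\theta\in\Theta$. By (V1), on a subnet there are $y_i\in X_i$ with $y_i\to\theta$. The points $x_i=y_iv_i^{-1}\in\Lambda_i$ converge to $r$, since by (V2) all their cluster points lie in $\Lambda=\{r\}$. As $x_iv_i=y_i\to\theta$, (5) gives $(r,\theta)\in J$.

Thus $\Theta$ is a connected subset of $J(r)$ containing $s$, so $\Theta\subset C_s$; and $\Theta$ meets $\partial O\subset P_0$. Hence $C_s$ meets $P_0$. $\square$

## 8. A point at infinity that does not jump is fixed by $c$

Lemma 2 tells us something only when $J(r)$ has more than one point. The point $c\in Q\setminus\{e\}$ lets us detect this.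

**Lemma 3.** If $r\in F\setminus G$ and $J(r)=\{r\}$, then $rc=r$.

*Proof.* Suppose $rc\neq r$. Choose $P\in\mathcal P$ with $r\in P$ and $rc\notin\mathrm{cl}P$, and let $A=\{y\in G:ry\in P\}$. We show that $A$ is clopen.

First, the map $y\mapsto ry$, $G\to F$, is continuous. Let $y_i\to y$ in $G$ and put $u_i=y_iy^{-1}\to e$. By (5), with the constant net $x_i=r$, every cluster point of $(ru_i)$ lies in $J(r)=\{r\}$. So $ru_i\to r$ by compactness, and $ry_i=(ru_i)y\to ry$.

Hence $A$ is open. For every $y\in G$ we have $ry\in F\setminus G$ by (P3), while $\partial P\subset G$; so $ry\notin\partial P$. Therefore the complement of $A$ in $G$ is $\{y:ry\in F\setminus\mathrm{cl}P\}$, which is open too. So $A$ is clopen in $G$, with $e\in A$ and $c\notin A$. This contradicts $c\in Q$. $\square$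

For $G=\mathbb R$ the conclusion is visible: translations fix $\pm\infty$.

## 9. Inverse limits do not suffice; infinite products do

Suppose inversion is discontinuous. The natural attempt is to take $r$ from Lemma 1: $v_i\to e$ and $v_i^{-1}\to r\in F\setminus G$, so $e\in J(r)$. By Lemma 2, $J(r)$ is a continuum containing $e$ and $r$. Take $O_1\in\mathcal B$ with $e\in O_1$ and $r\notin\mathrm{cl}_FO_1$. By connectedness $J(r)$ meets $\partial_F\tilde O_1=\partial O_1$. So there is $x\in\partial O_1$ such that both $e$ and $x$ lie in $J(r)\cap G$.

Here the argument stops. We have two points of $J(r)\cap G$ that are not close to each other, and we would like that to be absurd. But all we know about $r$ is that $v_i^{-1}\to r$. This puts $e$ into $J(r)$ and gives no bound on $z^{-1}z'$ for points $z,z'\in J(r)\cap G$. We need a point $r$ for which $J(r)\cap G$ is *small*, and yet $r$ is *far* from every point of $J(r)\cap G$. Then a connected $J(r)$ has to cross a gap, and cannot.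

Look at $S$ for such a point. Let $v_n=2^{-n-1}$ and $g_n=v_1+\dots+v_n=\frac12-2^{-n-1}$, and let $r\in F$ be a cluster point of $(g_n)$. Each set $[g_n,\frac12)$ is clopen in $S$ and contains $g_m$ for $m\ge n$, so $r$ lies in its clopen closure in $F$; since $\bigcap_n[g_n,\frac12)=\emptyset$, $r\notin S$. If $h_i\to r$, $w_i\to0$ in $S$ and $h_i+w_i\to z\in S$, then for every $n$ and $\varepsilon>0$ eventually $h_i\in[g_n,\frac12)$ and $w_i\in[0,\varepsilon)$, so $g_n\le z\le\frac12+\varepsilon$. Hence $z=\frac12$. And $\frac12\in J(r)$, because $g_n+2^{-n-1}=\frac12$. So $J(r)\cap S=\{\frac12\}$ is as small as possible, while $r$ is outside the closure of the neighborhood $[\frac12,1)$ of $\frac12$. An infinite product of small elements with large inverses does what we want.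

**Proof of Theorem A.** Keep the standing assumptions: $G$ is not zero-dimensional, $c\in Q\setminus\{e\}$, and $G/Q$ is compact. Suppose inversion is not continuous at $e$. Then there is an open $O\ni e$ such that $V^{-1}\not\subset O$ for every neighborhood $V$ of $e$.

**Step 1: choice of neighborhoods.** Let $O_0\ni e$ be open with $O_0O_0\subset O$. By (P2) and regularity of $F$, take $O_1\in\mathcal B$ with $e\in O_1$ and $\mathrm{cl}_FO_1\subset\tilde O_0$. Let $C=\partial O_1$, a compact subset of $G$ with $e\notin C$; it is the gap. Choose an open $V_0\ni e$ such that

* (a) $V_0\subset O_0$;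
* (b) $V_0C\cap V_0=\emptyset$, i.e. $C\cap V_0^{-1}V_0=\emptyset$;
* (c) $\mathrm{cl}_FV_0\cap(\mathrm{cl}_FV_0)c=\emptyset$.

The two forms of (b) agree because $vx=w$ means $x=v^{-1}w$. To get (b): for $x\in C$ take disjoint open $S_x\ni x$, $T_x\ni e$, and neighborhoods $V_x$ of $e$ and $A_x$ of $x$ with $V_xA_x\subset S_x$ and $V_x\subset T_x$. Cover $C$ by finitely many $A_x$ and let $V$ be the intersection of the corresponding $V_x$. If $y\in C$ lies in the chosen $A_x$, then $Vy\subset S_x$ misses $T_x\supset V$. To get (c): $ec\ne e$, so take disjoint open sets $M\ni e$, $M'\ni c$ of $F$; since $p\mapsto pc$ is continuous, there is an open $M''\ni e$ in $F$ with $\mathrm{cl}M''\subset M$ and $(\mathrm{cl}M'')c\subset M'$; ask that $V_0\subset M''$. All three conditions pass to smaller neighborhoods of $e$, so they can be met together.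

Inductively choose open $V_{n+1}\ni e$ with
$$V_{n+1}V_{n+1}\subset V_n,\qquad\mathrm{cl}_FV_{n+1}\subset\tilde V_n.\tag{9}$$
Then $V_kV_{k+1}\cdots V_m\subset V_{k-1}$ for $1\le k\le m$: for $k=m$ this is $V_m\subset V_mV_m\subset V_{m-1}$, and for $k<m$, by induction on $m-k$, $V_k(V_{k+1}\cdots V_m)\subset V_kV_k\subset V_{k-1}$.

**Step 2: the infinite product.** For $n\ge1$ choose $v_n\in V_n$ with $v_n^{-1}\notin O$, and let $g_n=v_1v_2\cdots v_n$. By Step 1,
$$g_m\in V_0\quad(m\ge1),\qquad g_m\in g_nV_n\quad(m\ge n\ge1).\tag{10}$$
Let $r\in F$ be a cluster point of the sequence $(g_n)$.

**Step 3: $J(r)\cap G$ is small.**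

**Claim 1.** $J(r)\cap G\subset g_nV_{n-3}$ for all $n\ge3$.

By (10) and (9), $r\in g_n\,\mathrm{cl}_FV_n\subset g_n\tilde V_{n-1}$. Let $z\in J(r)\cap G$, with $h_i,w_i\in G$, $h_i\to r$, $w_i\to e$, $h_iw_i\to z$. The set $g_n\tilde V_{n-1}$ is an open neighborhood of $r$ with trace $g_nV_{n-1}$ on $G$. So eventually $h_i\in g_nV_{n-1}$ and $w_i\in V_{n-1}$, whence $h_iw_i\in g_nV_{n-1}V_{n-1}\subset g_nV_{n-2}$. Therefore $z\in g_n\,\mathrm{cl}_FV_{n-2}\cap G\subset g_n\tilde V_{n-3}\cap G=g_nV_{n-3}$.

**Step 4: $r$ is far from $J(r)\cap G$.**

**Claim 2.** If $z\in J(r)\cap G$, then $r\notin z\tilde O_0$.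

Suppose $r\in z\tilde O_0$. This is an open set with trace $zO_0$ on $G$, so $g_n\in zO_0$ for some $n\ge2$. By Claim 1 applied to $n+1\ge3$, $z\in g_{n+1}V_{n-2}$, so $g_{n+1}^{-1}z\in V_{n-2}\subset V_0\subset O_0$. Since $g_{n+1}=g_nv_{n+1}$,
$$v_{n+1}^{-1}=g_{n+1}^{-1}g_n=(g_{n+1}^{-1}z)(z^{-1}g_n)\in O_0O_0\subset O,$$
which contradicts the choice of $v_{n+1}$. This is where the large inverses are used.

**Step 5: $J(r)$ has more than one point.** If $r\in G$, then $r\in J(r)\cap G$, and Claim 2 with $z=r$ says $r\notin r\tilde O_0$, which is absurd. So $r\in F\setminus G$. By (10), $r\in\mathrm{cl}_FV_0$, so (c) gives $rc\neq r$. By Lemma 3, $J(r)\ne\{r\}$. By Lemma 2, $J(r)$ is a continuum with more than one point, so by (P4) there is a point $z\in J(r)\cap G$.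

**Step 6: $J(r)$ must cross the gap, and cannot.** The connected set $J(r)$ contains $z\in z\tilde O_1$. It also contains $r$, and $r\notin z\,\mathrm{cl}_F\tilde O_1$, by Claim 2 and $\mathrm{cl}_F\tilde O_1=\mathrm{cl}_FO_1\subset\tilde O_0$. Hence $J(r)$ meets
$$\partial_F(z\tilde O_1)=z\,\partial_F\tilde O_1=zC,$$
where the last equality is (P1). So there is $x\in C$ with $z'=zx\in J(r)$, and $z'\in G$. By Claim 1 with $n=3$, both $z$ and $z'$ are in $g_3V_0$. Hence $x=z^{-1}z'\in V_0^{-1}V_0\cap C$, which is empty by (b), a contradiction.

Thus inversion is continuous at $e$, hence everywhere by (1), and $G$ is a topological group. By the reduction in Section 5 this proves Theorem A. $\blacksquare$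

In $S$ the two claims are consistent: $J(r)$ contains $r$ and $\frac12$ and has nothing in $S$ between them. It is connectedness of $J(r)$ that rules this picture out when $G$ is not zero-dimensional.

## 10. Local compactness, and the proof of Theorem B

**Step 1: a non-zero-dimensional $G$ with a $bc$-base is locally compact.** By Theorem A, $G$ is a topological group. As in Section 5 we may assume that $G/Q$ is compact, and we fix $c\in Q\setminus\{e\}$. Let $r\in F\setminus G$. By Lemma 1, $J(r)\cap G=\emptyset$. By Lemma 2, $J(r)$ is a continuum, so (P4) gives $J(r)=\{r\}$. By Lemma 3, $rc=r$. So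
$$rc=r\qquad\text{for all }r\in F\setminus G.\tag{11}$$
Since $ec\neq e$ and $p\mapsto pc$ is continuous, there is an open $A\ni e$ in $F$ with $A\cap Ac=\emptyset$. A point $r\in A\setminus G$ would satisfy $r=rc\in A\cap Ac$ by (11). So $A\subset G$. Any closed neighborhood of $e$ in $F$ contained in $A$ is a compact neighborhood of $e$ in $G$. By homogeneity $G$ is locally compact.

**Step 2: the equivalence.** If a Hausdorff paratopological group has a $bc$-base and is not zero-dimensional, it is a topological group by Theorem A and locally compact by Step 1. Conversely, a zero-dimensional space has a base of sets with empty boundary, and a locally compact Hausdorff space has a base of open sets with compact closure, hence with compact boundary. So both classes have $bc$-bases.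

**Step 3: the last statement.** It remains to see that for a locally compact Hausdorff group "not zero-dimensional" means "not totally disconnected". A zero-dimensional Hausdorff space is totally disconnected, since distinct points are separated by clopen sets. Conversely, in a totally disconnected locally compact Hausdorff group the compact open subgroups form a base at $e$ by van Dantzig's theorem. Their translates are clopen and form a base, so the group is zero-dimensional. $\blacksquare$
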